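# Linked solid tori bounded by algebraic surfaces in $\mathbb{RP}^3$

## 1. Four degrees per torus, tested on a round torus, a stack and a hyperboloid

The surface of a round doughnut is the zero set of a polynomial of degree 4. Two doughnuts linked like two rings of a chain are the zero set of the product of two such polynomials, of degree 8. Suppose an algebraic surface is the boundary of a collection of linked solid tori. How small can its degree be? The answer one would first guess is *four per torus*: $4k$ for $k$ tori, hence $4+4=8$ for two rings of a chain. We shall see that $8$ is the right number for linked tori and that "four per torus" is the wrong reason.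

We first fix the words. A **form** is a homogeneous real polynomial in four variables. An *algebraic surface* in $\mathbb{RP}^3$ is the real zero set $Z$ of a nonzero form, and its *degree* is the minimal degree of a nonzero form whose real zero set is $Z$. A *flat plane* is the image of the plane at infinity under a projective transformation. A *topological plane* is the image of the plane at infinity under a homeomorphism of $\mathbb{RP}^3$; its complement is homeomorphic to $\mathbb R^3$. A *solid torus* is a homeomorphic copy of $S^1\times D^2$.

**Standing notation.** Let $q:S^3\to\mathbb{RP}^3$ be the double cover, with antipode $x\mapsto -x$; projective lines are the images of great circles. Let $\Pi$ be a topological plane, and let $T_1,\dots,T_k\subset\mathbb{RP}^3\setminus\Pi$ be pairwise disjoint solid tori with homeomorphisms $h_i:S^1\times D^2\to T_i$ and cores $h_i(S^1\times 0)$, where $S^1=\mathbb R/\mathbb Z$. Put $T=\bigcup T_i$, $\operatorname{int}T_i=T_i\setminus\partial T_i$, $\operatorname{int}T=\bigcup\operatorname{int}T_i$. By invariance of domain $\operatorname{int}T$ is open in $\mathbb{RP}^3$, so the frontier of the closed set $T$ lies in $\bigcup\partial T_i$.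

Write $\Pi=f(\text{flat plane})$ with $f$ a homeomorphism of $\mathbb{RP}^3$, and lift $f$ to a homeomorphism $\tilde f$ of $S^3$. Since $\tilde f(-x)$ and $\tilde f(x)$ are different points over the same point, $\tilde f$ commutes with the antipode. Let $H_\pm$ be the images under $\tilde f$ of the two closed hemispheres bounded by the great sphere over that flat plane. These are closed balls with $-H_+=H_-$ and $H_+\cap H_-=q^{-1}(\Pi)$, and $q:\operatorname{int}H_+\to\mathbb{RP}^3\setminus\Pi$ is a homeomorphism. Let $U_i\subset\operatorname{int}H_+$ be the lift of $T_i$ and $U=\bigcup U_i$. Then $q^{-1}(T)=U\sqcup(-U)$ with $-U\subset\operatorname{int}H_-$. Let $K\cong\mathbb R/\mathbb Z$ be the core of $U_1$.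

**Chords.** For $p,r\in K$ we have $p\ne -r$, because $-K\subset\operatorname{int}H_-$. So there is a unique minimal geodesic $\sigma_{pr}:[0,1]\to S^3$ from $p$ to $r$, parametrized proportionally to arc length and constant if $p=r$. It depends continuously, in the uniform topology, on $(p,r)$. For $p\neq r$ let $\tau_{pr}:[0,1]\to S^3$, parametrized likewise, be the continuation of this oriented great circle from $r$ to $-p$. It depends continuously on $(p,r)$ with $p\ne r$. Together $\sigma_{pr}\cup\tau_{pr}$ is half a great circle. It projects onto a projective line, injectively except that $p$ and $-p$ are identified.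

We use one principle repeatedly: *$U$ and $-U$ are disjoint closed sets, so a connected set contained in $U\cup(-U)$ lies in $U$ or in $-U$.*

Degree bounds will come from counting crossings.

**Lemma 1 (counting).** *Suppose a projective line $\ell_0$ carries points $y_1,x_1,\dots,y_m,x_m$ in this cyclic order, with $y_i\in\operatorname{int}T$ and $x_i\notin T$. Then every nonzero form $P$ vanishing on $\bigcup\partial T_i$ has degree at least $2m$.*

*Proof.* Let $\ell_0$ be the image of the great circle through the independent vectors $a,b$. For $a'\in S^3$ near $a$ let $\ell_{a'}$ be the line $\theta\mapsto[\cos\theta\,a'+\sin\theta\,b]$, $\theta\in\mathbb R/\pi$. The $2m$ points sit on $\ell_0=\ell_a$ at certain parameters $\theta_j$. The sets $\operatorname{int}T$ and $\mathbb{RP}^3\setminus T$ are open, so for $a'$ close to $a$ the points of $\ell_{a'}$ with the same parameters still alternate in the same cyclic order. A nonzero polynomial does not vanish on an open set, so we may choose such an $a'$ with $P(a')\neq0$. Then $P$ restricted to $\ell_{a'}$ is a nonzero binary form of degree $\deg P$. Each of the $2m$ disjoint open arcs between consecutive points joins the open set $\operatorname{int}T$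 to the open set $\mathbb{RP}^3\setminus T$, so it contains a frontier point of $T$. That point lies in $\bigcup\partial T_i$ and is a zero of $P$. So the binary form has at least $2m$ distinct zeros, and $\deg P\ge 2m$. $\square$

**Test 1: one torus costs exactly four.** For $0<r<R$ consider the quartic
$$(x^2+y^2+z^2+(R^2-r^2)w^2)^2=4R^2(x^2+y^2)w^2.\tag{1}$$
Put $w=1$ and $u=\sqrt{x^2+y^2}$. The quantity being squared on the left is positive, so (1) says $u^2+z^2+R^2-r^2=2Ru$, that is, $(u-R)^2+z^2=r^2$: a round torus. For $w=0$ it says $x^2+y^2+z^2=0$, so there are no real points there, and the surface is disjoint from the flat plane $w=0$.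

Conversely, *every nonzero form vanishing on the boundary of a solid torus $T_1\subset \mathbb{RP}^3\setminus\Pi$ has degree at least $4$.* Indeed take $k=1$. If $\sigma_{pr}\subset U_1$ for all $p,r\in K$, fix $p_0$. The formula $(r,u)\mapsto\sigma_{p_0r}(1-u)$ then contracts $K$ to the point $p_0$ inside $U_1$, which is absurd since $K$ generates $\pi_1(U_1)\cong\mathbb Z$. So some $\sigma_{pr}$ is not contained in $U$, and $p\ne r$. It is connected and meets $U$, so it is not contained in $U\cup(-U)$; pick $x$ on it outside this set. Also $\tau_{pr}$ joins $r\in U$ to $-p\in -U$, so it too contains a point $x'\notin U\cup(-U)$. On the projective line we see $p,x,r,x'$ in cyclic order, alternately in $\operatorname{int}T$ and outside $T$. Lemma 1 gives degree at least $4$.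

**Test 2: a stack of two tori also costs only four.** For $0<\varepsilon<1$ consider
$$(x^2+y^2-w^2)^2+(z^2-w^2)^2=\varepsilon w^4 .$$
There are no real points with $w=0$. Put $w=1$, $u=\sqrt{x^2+y^2}$. The region $(u^2-1)^2+(z^2-1)^2\le\varepsilon$ is a disc in the coordinates $(u^2,z^2)$, lying in $u^2>0$, $z^2>0$. So in the half-plane $u>0$ it is two discs, one for each sign of $z$, around $(u,z)=(1,\pm1)$. Rotating about the $z$-axis gives two disjoint solid tori, stacked above one another. A quartic bounds both, so "four per torus" is false. Adding tori costs nothing by itself; if linked tori need degree 8, the linking must be responsible.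

**Test 3: the topological plane matters.** The quadric $x^2+y^2=z^2+w^2$ lifts to a torus in $S^3$. The side $x^2+y^2\ge z^2+w^2$ lifts to a solid torus on which the antipode rotates the core direction and the disc direction each by half a turn, so its quotient is again a solid torus. So a surface of degree $2$ can bound a solid torus in $\mathbb{RP}^3$. This surface contains the projective line $\{x=z,\ y=w\}$, and a projective line meets every topological plane $\Pi$. Otherwise its preimage, a great circle, would lie in $\operatorname{int}H_+$ or in $\operatorname{int}H_-$, whereas it is invariant under the antipode.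

## 2. Non-trivial linking and the three statements

**Definition.** A *non-trivial link* in $\mathbb R^3$ is a finite set of disjoint embedded circles such that no homeomorphism of $\mathbb R^3$ sends the circles into an affine plane. Pairwise disjoint solid tori are *non-trivially linked* if their cores form a non-trivial link. For $k=1$ this means a single knotted solid torus. The notion is invariant under homeomorphisms of $\mathbb R^3$, so it makes sense in $\mathbb{RP}^3\setminus\Pi$.

*Examples.* The cores of the stack in Test 2 form a trivial link, since a homeomorphism can move both into one plane. Two round circles linked once form a non-trivial link. Up to sign the linking number, that is, the class of one circle in $H_1$ of the complement of the other, is preserved by homeomorphisms, and here it is $\pm1$. Of two disjoint circles in a plane, one bounds a disc in the plane that misses the other (the inner one if they are nested), so their linking number is $0$.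

The problem comes from Greg Kuperberg, "Quadrisecants of knots and links", arXiv:math/9712205 (1997). That paper contains the following bound: a nonsingular algebraic surface in $\mathbb R^3$ that contains the boundary of a knotted solid torus, or the boundaries of a non-trivially linked collection of solid tori, has degree at least 8. The conjecture moves the question to projective space: *if an algebraic surface $Z$ in $\mathbb{RP}^3$ is disjoint from some topological plane $\Pi$ and $Z=\partial T_1\cup\dots\cup\partial T_k$ for pairwise disjoint solid tori $T_i\subset\mathbb{RP}^3\setminus\Pi$ that are non-trivially linked there, then $Z$ has degree at least 8.* We prove it.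

**Theorem A.** *If the $T_i$ are non-trivially linked and the $\partial T_i$ are locally flat, then there are a projective line $\ell$ and points $y_1,x_1,y_2,x_2,y_3,x_3,y_4,x_4$ in this cyclic order on $\ell$ with $y_i\in\operatorname{int}T$ and $x_i\notin T$.*

**Theorem B.** *If the $T_i$ are non-trivially linked, every nonzero homogeneous real polynomial $P$ vanishing on $\bigcup\partial T_i$ has degree at least $8$.*

**Proposition C.** *The bound 8 is attained under the hypotheses of the conjecture, both by two linked unknotted tori and by one solid torus with trefoil core ($k=1$).*

Theorem B asks neither for nonsingularity nor for anything about the rest of the zero set of $P$. The conjecture is the case $\{P=0\}=\bigcup\partial T_i$. *Locally flat* means that near each of its points the surface sits in the 3-manifold as a plane sits in $\mathbb R^3$, up to homeomorphism.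

## 3. Why the topological plane cannot simply be straightened

If $\Pi$ is flat, a projective transformation turns $\mathbb{RP}^3\setminus\Pi$ into ordinary affine space, and for a nonsingular surface we could quote the affine result. So the first thing to try is to reduce to a flat plane. Two things block this. The homeomorphism carrying $\Pi$ to a flat plane does not preserve lines or degrees. And in general there is no flat plane to use instead.

*A solid torus disjoint from a topological plane that meets every flat plane.* Let $v_1,\dots,v_4$ be the standard basis of $\mathbb R^4$ and $v_0=-\frac12(v_1+v_2+v_3+v_4)$, all in $S^3$. Since $v_1,\dots,v_4$ are a basis and $2v_0+v_1+v_2+v_3+v_4=0$, every nonzero linear functional takes both signs on the five points, and by compactness the same holds for any five points close enough to them. Join the five points by a smooth arc $\alpha\subset S^3$. In dimension 3 a small perturbation fixing the $v_i$ makes $q|_\alpha$ an embedding, because the points $q(v_i)$ are distinct. Some diffeomorphism $g$ of $\mathbb{RP}^3$ shrinks the arc $q(\alpha)$ into a small ball disjoint from a flat plane $\Pi_0$. So $\Pi=g^{-1}(\Pi_0)$ is a topological plane missing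 a neighborhood of $q(\alpha)$. Inside that neighborhood take a thin solid torus $T_1$ around the boundary curve of a narrow ribbon along $q(\alpha)$; tie a small trefoil into the curve if a knotted example is wanted. Its lift $U_1$ is connected and passes close to all five $v_i$, so every linear functional vanishes somewhere on $U_1$. Every flat plane meets $T_1$.

So the proof has to work with a genuinely topological $\Pi$. What survives of $\Pi$ is what we used in Test 1: the lifts $U$ and $-U$ are separated by a sphere, with balls $H_\pm$ on its two sides.

## 4. Local flatness of the boundary tori, and Theorem B from Theorem A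

Theorem A needs locally flat boundaries, while Theorem B makes no such assumption. The polynomial supplies it.

**Lemma 2 (tameness).** *If $\bigcup\partial T_i\subset Z=\{P=0\}$ with $P\neq0$, then every $\partial T_i$ is locally flat.*

*Proof.* Since $P\ne0$, $\dim Z\le2$. By the semialgebraic triangulation theorem (Łojasiewicz; Bochnak–Coste–Roy, *Real Algebraic Geometry*, Thm 9.2.1), $\mathbb{RP}^3$ has a triangulation with $Z$ a subcomplex. Let $S=\partial T_i$ and let $\Delta$ be an open 2-simplex of $Z$. It is open in $Z$ because $\dim Z\le2$. The set $S\cap\Delta$ is closed in $\Delta$ since $S$ is compact. It is also open in $S$, hence a 2-manifold, hence open in $\Delta$ by invariance of domain. As $\Delta$ is connected, $\Delta\subset S$ or $\Delta\cap S=\emptyset$.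

The part of $S$ in the 1-skeleton of $Z$ has empty interior in $S$. Otherwise a nonempty open subset of a surface would lie in a finite graph. Removing the finitely many vertices and passing to a smaller open set, we would embed a disc, and so a circle, in an open edge, which is impossible. So the open 2-simplices contained in $S$ are dense in $S$. There are finitely many, so $S$ is the union of their closures, a subcomplex.

Any point of $S$ can be made a vertex by subdivision. In a triangulated 3-manifold vertex links are 2-spheres, and the link of the vertex in the triangulated surface $S$ is a circle in that sphere. By the 2-dimensional Schoenflies theorem the pair (sphere, circle) is standard. The pair (star in $\mathbb{RP}^3$, star in $S$) is the cone on it. So $S$ is locally flat at the point. $\square$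

*Proof of Theorem B from Theorem A.* Let $P\ne0$ vanish on $\bigcup\partial T_i$. By Lemma 2 the $\partial T_i$ are locally flat, so Theorem A gives a line with eight alternating points. Lemma 1 with $m=4$ gives $\deg P\ge8$. $\square$

For $Z=\bigcup\partial T_i$ as in the conjecture, every nonzero form with zero set $Z$ has degree at least 8. So the conjecture follows once Theorem A is proved. From now on the $\partial T_i$ are locally flat; they are then bicollared (Brown).

## 5. Non-trivial linking makes one boundary torus incompressible

"Non-trivially linked" is a statement about homeomorphisms. The proof of Theorem A needs a statement about fundamental groups. The translation uses the following standard fact.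

**Disc theorem.** *Let $Y$ be a connected oriented 3-manifold without boundary and $e_0,e_1:\mathbb R^3\to Y$ orientation-preserving open embeddings. Then some compactly supported homeomorphism $\phi$ of $Y$ satisfies $\phi e_0=e_1$ on $D^3$.*

*Proof.* A compactly supported homeomorphism of $Y$, isotopic to the identity, moves $e_0(0)$ to $e_1(0)$, and a radial shrinking inside the image of $e_0$ makes $e_0(D^3)$ as small as we like. So we may assume $e_0(D^3)\subset e_1(\operatorname{int}D^3)$. Put $e=e_1^{-1}e_0|_{D^3}:D^3\to\operatorname{int}D^3$; it extends to an embedding of a neighborhood of $D^3$, so $e(S^2)$ is bicollared. By the 3-dimensional annulus theorem (Moise) there is a homeomorphism $\alpha$ from the region between $e(S^2)$ and $2S^2$ onto $\{1\le|x|\le2\}$. After composing with a radially extended homeomorphism of the sphere, $\alpha$ is the identity on $2S^2$. Then $\alpha e:S^2\to S^2$ is an orientation-preserving homeomorphism, hence isotopic to the identity (Kneser). Inserting the isotopy in a collar we get $\alpha=e^{-1}$ on $e(S^2)$. Combine $\alpha$ with $e^{-1}$ on $e(D^3)$ and the identity outside $2D^3$ to a homeomorphism $\beta$ of $\mathbb R^3$ with $\beta e=\mathrm{id}$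 on $D^3$. Let $\phi=e_1\beta e_1^{-1}$ on $e_1(\mathbb R^3)$, extended by the identity. $\square$

**Lemma 3.** *Let $V_i=h_i(S^1\times\frac12D^2)$ and $V=\bigcup V_i\subset\mathbb R^3\cong\mathbb{RP}^3\setminus\Pi$. If for every $i$ the map $\pi_1(\partial V_i)\to\pi_1(\mathbb R^3\setminus\operatorname{int}V)$ is not injective, then the cores $K_1,\dots,K_k$ form a trivial link.*

*Proof.* We use induction on $k$; for $k=0$ there is nothing to prove. Each $\partial V_i$ is bicollared via $h_i$. The manifold $M=\mathbb R^3\setminus\operatorname{int}V$ is connected by Alexander duality ($H^2(V)=0$) and triangulable by Moise.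

**Step 1: a compressing disc whose boundary is a longitude.** This step produces a disc outside $V$ whose boundary runs once along $K_1$. By the loop theorem (Papakyriakopoulos, Stallings) there is a properly embedded locally flat disc $D\subset M$ with $\partial D$ an essential simple closed curve on $\partial V_1$. Mayer–Vietoris for $\mathbb R^3=V_1\cup(\mathbb R^3\setminus\operatorname{int}V_1)$ gives
$$H_1(\partial V_1)\cong H_1(V_1)\oplus H_1(\mathbb R^3\setminus\operatorname{int}V_1).$$
The kernel of the first component is $\mathbb Z\mu$, with $\mu$ the meridian, so $\mathbb Z\mu$ maps isomorphically onto $H_1(\mathbb R^3\setminus\operatorname{int}V_1)$. Let $\lambda$ be the class mapping to (generator, $0$). Then $\lambda,\mu$ is a basis of $H_1(\partial V_1)$. Write $[\partial D]=a\lambda+b\mu$. As $D$ lies outside $\operatorname{int}V_1$, this class vanishes in $H_1(\mathbb R^3\setminus\operatorname{int}V_1)=\mathbb Z\mu$, so $b=0$. The class of an essential simple closed curve on a torus is primitive, so $[\partial D]=\pm\lambda$. Hence for some $n\in\mathbb Z$ the curve $\partial D$ is homotopic, and so isotopic, in $\partial V_1$ to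
$$\{h_1(x,\tfrac12e^{2\pi inx}):x\in\mathbb R/\mathbb Z\}.\tag{2}$$
Choose a collar $\partial V_1\times[0,1]$ in $M$, with $\partial V_1$ at level $0$, in which $D$ is $\partial D\times[0,1]$. Replacing $\partial D$ at level $u$ by its image under the isotopy at time $1-u$, reparametrized to be constant near both ends, we may assume that $\partial D$ is the curve (2) and that $D$ is still a product near $\partial V_1$.

**Step 2: a disc containing $K_1$ in its interior.** This step extends $D$ inwards past the core. Fix $0<\delta<\frac12$ and add to $D$ the annulus
$$\{h_1(x,u e^{2\pi inx}):x\in\mathbb R/\mathbb Z,\ -\delta\le u\le\tfrac12\}.$$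
For each $x$ this is a segment through the center of the disc $x\times\frac12D^2$, so the annulus is embedded. It is locally flat, is a product near $\partial V_1$, has $\partial D$ as its edge $u=\frac12$, and contains $K_1$ as the curve $u=0$. The result is a locally flat disc $D''$, disjoint from $K_2,\dots,K_k$, with $K_1\subset\operatorname{int}D''$. The open disc $\operatorname{int}D''$ is two-sided, hence bicollared. Choose a closed disc $D_0\subset\operatorname{int}D''$ with $K_1\subset\operatorname{int}D_0$. By the Schoenflies theorem in $\operatorname{int}D_0\cong\mathbb R^2$ we may take $K_1$ to be the unit circle. A thin part of the bicollar over $\operatorname{int}D_0$ misses the other cores. This gives an open embedding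
$$e:\mathbb R^3\to\mathbb R^3\setminus(K_2\cup\dots\cup K_k)$$
carrying the unit circle of $\mathbb R^2\times0$ onto $K_1$. Precomposing with $(x,y,z)\mapsto(x,y,-z)$ we may choose whether $e$ preserves orientation.

**Step 3: induction.** This step flattens the other cores first and then moves $K_1$ next to them. For $i\ge2$ the map $\pi_1(\partial V_i)\to\pi_1(\mathbb R^3\setminus\operatorname{int}(V_2\cup\dots\cup V_k))$ factors through the given non-injective map, so it is not injective. By induction a homeomorphism $g$ of $\mathbb R^3$ puts $K_2,\dots,K_k$ into a plane $X$. Let $Y=\mathbb R^3\setminus\bigcup_{i\ge2}g(K_i)$, which is connected. Let $e_1:\mathbb R^3\to Y$ be an orientation-preserving open embedding, affine on $D^3$, with image near a point of $X\cap Y$ and with $e_1(D^2\times0)\subset X$. Choose $e$ so that $ge$ preserves orientation; it has image in $Y$. The disc theorem gives a compactly supported homeomorphism $\phi$ of $Y$ with $\phi ge=e_1$ on $D^3$. Extended by the identity to $\mathbb R^3$, $\phi$ fixes $g(K_i)$ pointwise for $i\ge2$ and carries $g(K_1)=ge(\text{unit circle})$ into $X$. So $\phi g$ puts all cores into $X$. $\square$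

**Consequence upstairs.** We return to $S^3$ and the notation of Section 1. From now on let $V_i\subset\operatorname{int}U_i$ be the lift of $h_i(S^1\times\frac12D^2)$ to $\operatorname{int}H_+$. Let $W_i\supset U_i$ be $U_i$ plus a thin outer collar of $\partial U_i$ (here local flatness is used), with the $W_i$ pairwise disjoint and contained in $\operatorname{int}H_+$. Put $V=\bigcup V_i$ and $N=S^3\setminus\operatorname{int}V$, a compact connected 3-manifold.

$N$ is the union of $\operatorname{int}H_+\setminus\operatorname{int}V$ and a slightly enlarged open ball containing $H_-$ and missing $V$, namely the image under $\tilde f$ of a slightly larger open hemisphere. Their intersection is $S^2\times$(open interval), which is simply connected. By van Kampen $\pi_1(\operatorname{int}H_+\setminus\operatorname{int}V)\to\pi_1(N)$ is an isomorphism. As the link is non-trivial, Lemma 3 lets us index so that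
$$\pi_1(\partial V_1)\to\pi_1(N)\ \text{ is injective.}\tag{3}$$
As before $K$ is the core of $U_1$; so $K\subset\operatorname{int}V_1$.

## 6. Chords of the core that run into the link: six alternating points

Test 1 found a chord $\sigma_{pr}$ leaving $U$, which gave four alternating points. We want eight, so we need two more visits to $T$ on the line, each separated from the others by points outside $T$. Calling a chord good if it stays in $U$ brings no progress: a chord that has just stopped being good merely touches the edge of $U$. We must let chords leave $U$ freely and call them bad only when they run into $V$ at a *new* place. "New place" becomes precise in a covering space in which all copies of the link except one copy of $V_1$ have been cut out.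

**Step 1: the space $E$.** This step builds the space in which chords will be lifted. Let $\hat N\to N$ be the covering with group $\operatorname{im}(\pi_1(\partial V_1)\to\pi_1(N))$. The inclusion $\partial V_1\subset N$ lifts to $\hat N$. The image $\hat\partial$ of the lift is the image of a section over $\partial V_1$, so it is a component of the preimage of $\partial V_1$ and is mapped homeomorphically to $\partial V_1$. By (3), $\pi_1(\hat\partial)\to\pi_1(\hat N)$ is an isomorphism. Glue a copy $\hat V_1$ of $V_1$ to $\hat N$ along $\hat\partial$:
$$E=\hat N\cup_{\hat\partial}\hat V_1,\qquad \rho:E\to S^3,\qquad \partial E=\partial\hat N\setminus\hat\partial,\qquad E^\circ=E\setminus\partial E .$$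
By van Kampen $\pi_1(\hat V_1)\to\pi_1(E)$ is an isomorphism. So $\pi_1(E)\cong\mathbb Z$, generated by the lift $\hat K\subset\hat V_1$ of $K$. For $p\in K$ let $\hat p\in\hat K$ be its lift. We have $\rho^{-1}(\operatorname{int}V_1)=\operatorname{int}\hat V_1$ and $\rho^{-1}(\operatorname{int}V_j)=\emptyset$ for $j\neq1$, and $\rho|_{E^\circ}$ is a local homeomorphism.

*A picture one dimension lower.* Let $N$ be $S^2$ minus three open discs $V_1,V_2,V_3$. Its group is free on $x,y$, with boundary classes $x$, $y$, $(xy)^{-1}$, and $\pi_1(\partial V_1)=\langle x\rangle$ injects. In the covering with group $\langle x\rangle$ the only closed boundary curve is $\hat\partial$; all others are lines. To see this, abelianize: no nonzero power of $x$ is conjugate to a power of $y$ or of $xy$, and $gx^ag^{-1}=x^b$ with $a\ne0$ forces $a=b$ and then $g\in\langle x\rangle$. Gluing a disc into $\hat\partial$ gives $E$. A path that starts in $V_1$, makes an essential tour around $V_2$ and tries to re-enter $V_1$ arrives in $E$ at a boundary line lying over $\partial V_1$, and there it must stop.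

*What happens without (3).* Let $k=1$ and let $V_1$ be unknotted. Then $N$ is a solid torus, $\pi_1(N)=\mathbb Z$ is generated by the meridian of $V_1$, so $\hat N=N$ and $E=S^3$ with $\partial E=\emptyset$. All chords lift, and $\pi_1(E)$ no longer remembers $K$. Condition (3) is exactly what makes $\pi_1(E)=\mathbb Z$.

**Step 2: lifting paths to $E$.** This step shows that liftability is a closed condition in $E$ and an open condition in $E^\circ$. We first record:

$(\star)$ *Every $y\in S^3$ has an open neighborhood $B$ such that $\rho^{-1}(B)$ is a (possibly empty) disjoint union of open subsets ("sheets") of $E$, each mapped homeomorphically onto a relatively closed subset of $B$.*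

For $y\in\operatorname{int}V$ or $y\in N\setminus\partial V$ this is clear. For $y\in\partial V_j$ take $B$ with $(B,B\cap N)\cong$ (open ball, half-ball). Then $B\cap N$ is evenly covered by $\hat N$. If $j\neq1$, the sheets over $B\cap N$ are the sheets over $B$. If $j=1$, exactly one sheet of $\hat N$ over $B\cap N$ meets $\hat\partial$; together with the half-ball in $\hat V_1$ it is an open set mapped homeomorphically onto $B$. Every other sheet misses $\hat\partial$, is open in $E$, and maps homeomorphically onto $B\cap N$, which is closed in $B$.

*Uniqueness.* Lifts of a path with given initial point are unique: two lifts agree on a set that is closed, because $E$ is Hausdorff, and open, because $\rho$ is locally injective by $(\star)$.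

*Closedness. If paths $c_n\to c$ uniformly, and $c_n$ has a lift $\hat c_n$ to $E$ with $\hat c_n(0)\to e_0\in E$, then $c$ lifts to a path $\hat c$ in $E$ with $\hat c(0)=e_0$, and $\hat c_n(1)\to\hat c(1)$.* Subdivide so that each $c[t_i,t_{i+1}]$ lies in a set $B$ as in $(\star)$, and suppose inductively that $\hat c_n(t_i)\to e_i$ with $\rho(e_i)=c(t_i)$. Let $S$ be the sheet over $B$ containing $e_i$. For large $n$ we have $\hat c_n(t_i)\in S$ and $c_n[t_i,t_{i+1}]\subset B$. By connectedness $\hat c_n[t_i,t_{i+1}]\subset S$, so $c_n[t_i,t_{i+1}]\subset\rho(S)$. Since $\rho(S)$ is relatively closed in $B$ and $c[t_i,t_{i+1}]\subset B$, we get $c[t_i,t_{i+1}]\subset\rho(S)$. Lift by $(\rho|_S)^{-1}$; then $\hat c_n(t_{i+1})\to e_{i+1}:=(\rho|_S)^{-1}(c(t_{i+1}))$. Continue.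

*Openness. If $c$ lifts to a path $\hat c$ in $E^\circ$, then every path $c'$ uniformly close to $c$, with a prescribed initial lift $e'$ close to $\hat c(0)$, lifts to a path $\hat c'$ in $E^\circ$ with $\hat c'(0)=e'$, and $\hat c'(t)$ depends continuously on $(c',e',t)$.* Choose $0=t_0<\dots<t_n=1$ and open sets $O_i\subset E^\circ$ mapped homeomorphically onto open sets of $S^3$ with $\hat c[t_i,t_{i+1}]\subset O_i$. Lift $c'|_{[t_i,t_{i+1}]}$ by $(\rho|_{O_i})^{-1}$ successively. At each step $\hat c'(t_{i+1})$ is close to $\hat c(t_{i+1})\in O_i\cap O_{i+1}$, so it lies in $O_{i+1}$ and the pieces fit together.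

**Step 3: good pairs and their displacement.** This step attaches a real number to each good chord. Let $\mathcal G\subset K\times K$ be the set of pairs $(p,r)$ such that $\sigma_{pr}$ lifts to a path $\hat\sigma_{pr}$ in $E^\circ$ starting at $\hat p$. This path ends at $\hat r$, the only preimage of $r\in\operatorname{int}V_1$. By openness $\mathcal G$ is open and $\hat\sigma_{pr}(t)$ is continuous on $\mathcal G\times[0,1]$. The diagonal lies in $\mathcal G$ (constant paths).

Let $\tilde E\to E$ be the universal cover. Since $\pi_1(\hat K)\to\pi_1(E)$ is an isomorphism, the preimage of $\hat K\cong\mathbb R/\mathbb Z$ is a single line $\mathbb R$ covering $\mathbb R/\mathbb Z$ in the standard way. For $(p,r)\in\mathcal G$ and $\tilde p\in\mathbb R$ over $\hat p$, the lift of $\hat\sigma_{pr}$ starting at $\tilde p$ ends at a point $\tilde p+s(p,r)$ of this line over $\hat r$. Deck transformations act on the line by integer translations, so $s(p,r)\in\mathbb R$ does not depend on the choice of $\tilde p$. It is continuous on $\mathcal G$ by continuity of lifts in coverings. Moreover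
$$r=p+s(p,r)\ \text{ in }\mathbb R/\mathbb Z,\qquad s(p,p)=0.$$
This already shows that not all pairs are good: with $p$ fixed and $r$ running once around $K$ from $p$ to $p$, a continuous $s$ would change by $\pm1$, yet $s(p,p)=0$.

**Step 4: the frontier of the good pairs goes all the way around.** This step finds a set of frontier pairs that separates an annulus. Let $\mathbb A=\mathbb R/\mathbb Z\times\mathbb R$, with points $(p,s)$. Let $\Psi:\mathbb A\to K\times K$ be the covering $\Psi(p,s)=(p,p+s)$, and let $\Phi(p,r)=(p,s(p,r))$, a continuous section of $\Psi$ over $\mathcal G$. A section of a local homeomorphism is an open map, so $\hat{\mathcal G}=\Phi(\mathcal G)$ is open, and $\Psi|_{\hat{\mathcal G}}$ is injective. Since $\{s=0\}\subset\hat{\mathcal G}$ and $\Psi(p,\pm1)=\Psi(p,0)$, the set $\hat{\mathcal G}$ misses $\{s=\pm1\}$. Let $A_0$ be the component of $\hat{\mathcal G}$ containing $\{s=0\}$; it is open and $A_0\subset\{|s|<1\}$. Let $O$ be the component of $\mathbb A\setminus\bar A_0$ containing $\{s>1\}$. As $O$ is connected and misses $\{s=0\}\subset A_0$, we have $O\subset\{s>0\}$. Put $C=\operatorname{Fr}O$. Since $\{s>1\}\subset O\subset\{s>0\}$, $C$ is a compact subset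 of $\{0\le s\le1\}$. Three facts:

* $C\subset\bar A_0\setminus A_0$. The frontier of a component of the open set $\mathbb A\setminus\bar A_0$ is disjoint from that open set, and $A_0$ is open and disjoint from $O$.
* $\Psi(C)\subset\operatorname{Fr}\mathcal G$. Let $x\in C$, $x=\lim x_n$ with $x_n\in A_0$. Then $\Psi(x)\in\bar{\mathcal G}$. If $\Psi(x)\in\mathcal G$, then $x_n=\Phi\Psi(x_n)\to\Phi\Psi(x)$, so $x=\Phi\Psi(x)\in\hat{\mathcal G}$. Since $x\in\bar A_0$ and $A_0$ is a component of the open set $\hat{\mathcal G}$, $x\in A_0$, a contradiction.
* $C\subset\{0<s<1\}$. Indeed $C$ misses $\{s=0\}\subset A_0$, and $\Psi(p,1)=(p,p)$ lies in the open set $\mathcal G$, hence not in $\operatorname{Fr}\mathcal G$.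

**Step 5: three separated points on a frontier chord.** This step converts "frontier" into alternation. Let $(p,r)\in\operatorname{Fr}\mathcal G$; then $p\neq r$, because the diagonal lies in the open set $\mathcal G$. Apply closedness to good pairs converging to $(p,r)$: $\sigma_{pr}$ lifts to a path $\hat\sigma$ in $E$ from $\hat p$ to $\hat r$. Since $(p,r)\notin\mathcal G$, $\hat\sigma$ meets $\partial E$ at some point $\hat z$. Put $z=\rho(\hat z)\in\partial V\subset\operatorname{int}U$.

Here the shell between $V$ and $U$ does its work. Each $U_j\setminus\operatorname{int}V_j$ is homeomorphic to $\partial V_j\times[0,1]$, so each component of its preimage in $\hat N$ is a product collar of exactly one component of $\partial\hat N$. Hence $\rho^{-1}(U)$ is the disjoint union of the piece $\hat V_1\cup(\text{collar of }\hat\partial)$ and of collars of the components of $\partial E$, and the first piece is open and closed in $\rho^{-1}(U)$. Since $\hat p,\hat r\in\hat V_1$ and $\hat z\in\partial E$, the path $\hat\sigma$ leaves $\rho^{-1}(U)$ between $\hat p$ and $\hat z$, and again between $\hat z$ and $\hat r$. So neither of the subarcs $[p,z]$, $[z,r]$ of $\sigma_{pr}$ lies in $U$. They are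 connected and meet $U$, so neither lies in $U\cup(-U)$. Likewise $\tau_{pr}$ joins $r\in U$ to $-p\in-U$, so it is not contained in $U\cup(-U)$. Writing points of $S^3$ for their images, we have on the projective line through $p,r$, in cyclic order,
$$p,\;x_1,\;z,\;x_2,\;r,\;x_3\qquad\text{with } p,z,r\in\operatorname{int}T,\quad x_1,x_2,x_3\notin T.\tag{4}$$

By Lemma 1 this proves degree at least $6$, and here the study of a single chord stops. About the other part $\tau_{pr}$ of the line we know only that it starts at $r$ and ends at $-p$; nothing said so far makes it visit $T$ again. So we assume that *no* frontier pair gives a fourth visit, and use all of them at once. The arcs $\tau_{pr}$ will then slide a loop from near $K$ across to the antipodal side, where it can be shrunk, and (3) forbids this.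

## 7. Sliding along the rest of the line to the antipodal core

**Step 6: what the failure of Theorem A says about $\tau$.** This step describes $\tau_{pr}$ for a frontier pair when eight alternating points do not exist. Assume that Theorem A fails. Let $(p,r)\in\operatorname{Fr}\mathcal G$, $\tau=\tau_{pr}$, and let $[0,e]$ be the component of $\tau^{-1}(U\cup-U)$ containing $0$. By connectedness $\tau[0,e]\subset U_1$. We have $e>0$ since $r\in\operatorname{int}U_1$, and $e<1$ since $-p\in-U$. The claim is
$$\tau[0,e]\subset U_1\subset\operatorname{int}W_1,\qquad \tau[e,1]\cap V=\emptyset.\tag{5}$$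
First, $\tau(e)\notin V$: otherwise $\tau(e)\in\operatorname{int}U$ and the component would extend beyond $e$. Next suppose $y=\tau(t)\in V$ with $t>e$; then $t<1$, since $\tau(1)=-p\in-U$. Since $t$ is not in the component of $0$, there is $x=\tau(t')\notin U\cup-U$ with $0<t'<t$. Since $y\in U$ and $-p\in-U$, there is $x'=\tau(t'')\notin U\cup-U$ with $t<t''<1$. Together with (4), the projective line carries
$$p,\;x_1,\;z,\;x_2,\;r,\;x,\;y,\;x'$$
in cyclic order, with $p,z,r,y\in\operatorname{int}T$ and the others outside $T$. This contradicts the assumption that Theorem A fails.

**Step 7: a continuous choice of the moment of leaving.** The number $e$ need not depend continuously on the pair, and $C$ need not be a curve. This step replaces $e$ by a continuous function on a neighborhood of $C$. For $x=(p,s)\in\mathbb A$ with $s\notin\mathbb Z$ write $\tau_x=\tau_{p,p+s}$, and let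
$$\mathrm{Adm}=\{(x,t): s\notin\mathbb Z,\ 0<t<1,\ \tau_x[0,t]\subset\operatorname{int}W_1,\ \tau_x[t,1]\cap V=\emptyset\}.$$
The arcs are compact, $\operatorname{int}W_1$ and $S^3\setminus V$ are open, and $\tau_x$ is continuous in $x$; so $\mathrm{Adm}$ is open. Its fibers over $x$ are convex: if $t_1<t<t_2$ with $t_1,t_2$ admissible, then $\tau_x[0,t]\subset\tau_x[0,t_2]$ and $\tau_x[t,1]\subset\tau_x[t_1,1]$. Let $\Omega\subset\mathbb A$ be its projection, an open set. It contains $C$: for $x\in C$ we have $0<s<1$ and $\Psi(x)\in\operatorname{Fr}\mathcal G$, so (5) shows $(x,e)\in\mathrm{Adm}$. Each $x\in\Omega$ has a neighborhood on which some constant $t$ is admissible. Averaging these constants with a partition of unity gives, by convexity, a continuous $t_0:\Omega\to(0,1)$ with $(x,t_0(x))\in\mathrm{Adm}$.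

**Step 8: a closed curve around the annulus inside $\Omega$.** This step extracts a loop of chords from the separating set $C$. The claim is that *$\Omega$ contains a closed curve $\gamma$, lying in $\{0<s<1\}$, whose projection to $\mathbb R/\mathbb Z$ has nonzero degree.* Put $\Omega'=\Omega\cap\{0<s<1\}$, an open neighborhood of $C$. The sets
$$X_1=O\setminus\Omega',\qquad X_0=(\mathbb A\setminus O)\setminus\Omega'$$
are disjoint with union $\mathbb A\setminus\Omega'$. $X_0$ is closed, and so is $X_1=\bar O\setminus\Omega'$, because $\operatorname{Fr}O=C\subset\Omega'$. Also $X_0\supset\{s\le0\}$ since $O\subset\{s>0\}$. Finally $X_1\supset\{s\ge1\}$, because points with $s=1$ lie in $\bar O$ and not in $C$, hence in $O$.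

Take a smooth $\varphi:\mathbb A\to[0,1]$ with $\varphi=0$ on $X_0$ and $\varphi=1$ on $X_1$, and a regular value $c\in(0,1)$. Then $\varphi^{-1}(c)\subset\Omega'$ is closed in $\mathbb A$ and contained in $\{0\le s\le1\}$, so it is compact and is a finite union of smooth circles. Let $p_0$ be a regular value of the projection $\varphi^{-1}(c)\to\mathbb R/\mathbb Z$. Along the line $\{p_0\}\times\mathbb R$ the function $\varphi-c$ changes sign at each of its zeros and goes from $-c$ to $1-c$, so the number of zeros is odd. Hence some component $\gamma$ of $\varphi^{-1}(c)$ meets this line an odd number of times, and its projection to $\mathbb R/\mathbb Z$ has odd degree.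

**Step 9: the loop that contradicts (3).** Write $\gamma(\theta)=(p(\theta),s(\theta))$, $\theta\in S^1$, and $r(\theta)=p(\theta)+s(\theta)$. As $s$ is real-valued, $r$ is homotopic to $p$ in $K$ via $p+us$, $0\le u\le1$, so $r:S^1\to K$ has nonzero degree. Put
$$m(\theta)=\tau_{\gamma(\theta)}\big(t_0(\gamma(\theta))\big)\in\operatorname{int}W_1\setminus V=\operatorname{int}W_1\setminus V_1 .$$

(i) Running along $\tau_{\gamma(\theta)}[t_0,1]$, which misses $V$, the loop $m$ is freely homotopic in $S^3\setminus V$ to $\theta\mapsto-p(\theta)\in\operatorname{int}H_-$. The ball $H_-$ is disjoint from $V$, so $m$ is null-homotopic in $S^3\setminus V$.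

(ii) Running along $\tau_{\gamma(\theta)}[0,t_0]\subset\operatorname{int}W_1$, the loop $m$ is freely homotopic in $\operatorname{int}W_1$ to $\theta\mapsto r(\theta)$, a nonzero multiple of the generator $K$ of $\pi_1(\operatorname{int}W_1)\cong\mathbb Z$. So $m$ is not null-homotopic in $\operatorname{int}W_1$, and a fortiori not in $\operatorname{int}W_1\setminus V_1$.

By collars, $\operatorname{int}W_1\setminus\operatorname{int}V_1\cong\partial V_1\times[0,1)$, and the inclusion $S^3\setminus V\subset N$ is a homotopy equivalence. So the inclusion-induced map $\pi_1(\operatorname{int}W_1\setminus V_1)\to\pi_1(S^3\setminus V)$ is identified with $\pi_1(\partial V_1)\to\pi_1(N)$. By (i) and (ii) it is not injective, which contradicts (3). Theorem A is proved. With Section 4 this proves Theorem B and the conjecture. $\blacksquare$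

## 8. Two surfaces of degree exactly eight

We prove Proposition C. In both cases the topological plane is flat.

**Two linked tori.** Take the quartic (1) and a copy of it moved by an isometry of $\mathbb R^3$, so that the two core circles are linked once and both tori are thin enough for the solid tori to be disjoint. Neither quartic has real points on $w=0$. The product has degree 8, and its zero set is the union of the two boundary tori. The cores form a non-trivial link by Section 2, and each solid torus is unknotted. By Theorem B the surface has degree exactly 8.

**One solid torus with trefoil core.** "Four per torus" predicted $4$ here. We look for three quartic forms whose only common real zeros are a trefoil, and take the sum of their squares.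

Let $0<a<c$ and, with coordinates $[x_1:x_2:x_3:x_4]$,
$$\kappa(t)=[\cos2t:\sin2t:c+a\cos3t:a\sin3t],\qquad t\in\mathbb R/2\pi .$$
In the chart $x_3\neq0$, with affine coordinates $x_1/x_3,x_2/x_3,x_4/x_3$, the cylindrical coordinates of $\kappa(t)$ are: angle $2t$, and
$$(\text{radius},\text{height})=\Big(\frac1{c+a\cos3t},\ \frac{a\sin3t}{c+a\cos3t}\Big).$$
The second pair is the image of the circle $(c+a\cos3t,a\sin3t)$ under the projective map $(X,Y)\mapsto(1/X,Y/X)$. The circle misses $X=0$, so the image is an ellipse in the half-plane radius $>0$. The pair $(2t,3t)$ modulo $2\pi$ determines $t$, so $\kappa$ is a smoothly embedded $(2,3)$ curve on an unknotted torus of revolution, a trefoil.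

*Quartics through $\kappa$.* Write $w=\sqrt{x_1^2+x_2^2}$. The curve satisfies $(x_3-cw)^2+x_4^2=a^2w^2$ and $a^2(x_1+ix_2)^3=w(x_3+ix_4-cw)^2$, the second because $(e^{2it})^3=(e^{3it})^2$. These contain odd powers of $w$. With
$$Q=x_3^2+x_4^2+(c^2-a^2)(x_1^2+x_2^2)$$
the first equation reads $Q=2cx_3w$. Squaring it removes $w$. In the second equation we multiply by $x_3$ and replace $x_3w$ by $Q/2c$ where $w$ occurs to an odd power. This gives the real quartic forms $G_0,G_1,G_2$ with
$$G_0=Q^2-4c^2x_3^2(x_1^2+x_2^2),$$
$$G_1+iG_2=a^2x_3(x_1+ix_2)^3-\frac{Q}{2c}\big[(x_3+ix_4)^2+c^2(x_1^2+x_2^2)\big]+2c(x_1^2+x_2^2)x_3(x_3+ix_4).$$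

*Their common real zeros.* Since $c>a$, $Q$ is positive definite. At a real zero of $G_0$ we have $Q=2c|x_3|w$, so $x_3\neq0$ and $w\ne0$. The slice $\{w=1,\ x_3>0\}$ of $\mathbb R^4$ maps diffeomorphically onto the open set $\{x_3\neq0,w\neq0\}$ of $\mathbb{RP}^3$, so we may work on it. Write $x_1+ix_2=e^{i\alpha}$ and $x_3+ix_4=c+\varrho e^{i\beta}$. On the slice $Q-2cx_3=(x_3-c)^2+x_4^2-a^2=\varrho^2-a^2$, so
$$G_0=(\varrho^2-a^2)(Q+2cx_3),\tag{6}$$
and, inserting $Q=2cx_3+(\varrho^2-a^2)$ and $(x_3+ix_4)^2+c^2-2c(x_3+ix_4)=\varrho^2e^{2i\beta}$,
$$G_1+iG_2=x_3\big(a^2e^{3i\alpha}-\varrho^2e^{2i\beta}\big)-\frac{\varrho^2-a^2}{2c}\big[(x_3+ix_4)^2+c^2\big].\tag{7}$$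
As $Q+2cx_3>0$, $G_0=0$ means $\varrho=a$. Then $G_1=G_2=0$ means $3\alpha\equiv2\beta$ modulo $2\pi$. Putting $t=\beta-\alpha$ we get $2t\equiv\alpha$ and $3t\equiv\beta$, so the point is $\kappa(t)$. Conversely all points of $\kappa$ are zeros. So the common real zero set is exactly $\kappa$.

*Nondegeneracy.* Near a point of $\kappa$ use the coordinates $(\alpha,\beta,\varrho)$ on the slice. There $\varrho=a$, and (6) gives $dG_0=2a(4cx_3)\,d\varrho$, with $x_3>0$. So a vector killed by $dG_0$ has $d\varrho=0$. On such vectors (7) gives $d(G_1+iG_2)=ia^2x_3e^{3i\alpha}(3\,d\alpha-2\,d\beta)$. So the common kernel of $dG_0,dG_1,dG_2$ is the tangent line of $\kappa$. Put $F=G_0^2+G_1^2+G_2^2$, a form of degree 8, and $|x|^2=x_1^2+x_2^2+x_3^2+x_4^2$. The function $f=F/|x|^8$ on $\mathbb{RP}^3$ is nonnegative and vanishes exactly on $\kappa$. At a point of $\kappa$ its Hessian is a positive multiple of $\sum(dG_i)^2$, hence positive definite in directions normal to $\kappa$.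

*The solid torus.* Choose a tubular neighborhood of $\kappa$ in the chart $x_3\neq0$, with coordinates $(\xi,v)\in S^1\times\{v\in\mathbb R^2:|v|<2\}$ and $\kappa=\{v=0\}$. For small $\delta>0$ the Hessian of $f$ in $v$ is positive definite for $|v|\le\delta$, so $f$ is strictly increasing along each radius from $v=0$ to $|v|=\delta$. Outside $\{|v|<\delta\}$ the function $f$ has a positive minimum. For $\varepsilon>0$ smaller than this minimum, $\{f\le\varepsilon\}$ meets each radius in a segment from $0$ to the unique point where $f=\varepsilon$, and this point depends continuously on the radius. Radial rescaling makes $\{f\le\varepsilon\}$ a solid torus with core $\kappa$ and boundary $\{f=\varepsilon\}$. It lies in the chart $x_3\ne0$, so it is disjoint from the flat plane $x_3=0$, and its core is a trefoil there. The boundary is exactly the real zero set of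
$$F-\varepsilon\,(x_1^2+x_2^2+x_3^2+x_4^2)^4,$$
a form of degree 8. By Theorem B this surface has degree exactly 8. $\blacksquare$
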